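\title{Faithful $C^{1,\tau}$-actions of $(F_2\times\mathbb{Z})\ast\mathbb{Z}$ on the interval}

\begin{abstract}
We construct a faithful action of the right-angled Artin group $(F_2\times\mathbb{Z})\ast\mathbb{Z}$ on $[0,1]$ by $C^1$-diffeomorphisms whose derivatives have modulus of continuity $\omega(s)=s\exp\sqrt{1+\log(1/s)}$. This one action is of class $C^{1,\tau}$ for every $\tau<1$. Together with a bound of Kim and Koberda, this shows that the critical regularity of the group is exactly $2$. The existence result also holds with $F_2$ replaced by any finitely generated fully residually free group.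
\end{abstract}

\section{Introduction}\label{sec:intro}

For a continuous function $g\colon[0,1]\to\mathbb{R}$ and $\tau\in[0,1)$ put
\[
[g]_\tau=\sup_{x\neq y}\frac{|g(x)-g(y)|}{|x-y|^{\tau}},
\]
and call $g$ \emph{$\tau$-H\"older-continuous} if $[g]_\tau<\infty$. A \emph{$C^{k,\tau}$-action} of a group on $[0,1]$ is an action by $C^k$-diffeomorphisms whose $k$-th derivatives are $\tau$-H\"older-continuous, and the \emph{critical regularity} of the group is the supremum of the numbers $k+\tau$ for which it has a faithful $C^{k,\tau}$-action on $[0,1]$. For $k=1$ the exponent $\tau$ has a concrete meaning. If $f$ fixes both endpoints of an interval of length $\ell$, then $f'=1$ at some point of the interval, so $|f'-1|\le[f']_\tau\,\ell^{\tau}$ on all of it. The larger $\tau$ is, the closer to the identity $f$ must be on short invariant intervals.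

Let $F_2$ be the free group on $a,b$, and consider the right-angled Artin group
\[
\Gamma=(F_2\times\mathbb{Z})\ast\mathbb{Z}=\langle a,b,z,t\mid az=za,\ bz=zb\rangle .
\]
By a result of Kim and Koberda, the critical regularity of $\Gamma$ is at most $2$: there is no faithful $C^{k,\tau}$-action of $\Gamma$ on $[0,1]$ with $k+\tau>2$. We shall use their obstruction in the following form.

\begin{theorem}[Kim--Koberda \cite{KK}]\label{thm:KK}
Let $M$ be a compact one-manifold and let $H$ be a group that is not virtually metabelian. Then $(H\times\mathbb{Z})\ast\mathbb{Z}$ does not embed in $\mathrm{Diff}^{1+\mathrm{bv}}_+(M)$, the group of orientation-preserving $C^1$-diffeomorphisms of $M$ whose derivatives have bounded variation.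
\end{theorem}

The question that we answer comes from the paper \cite{KKR} of Kim, Koberda and Rivas: \emph{does $\Gamma$ admit a faithful $C^{1,\tau}$-action on $[0,1]$ for some $\tau>0$?} The answer is yes, for all $\tau<1$ at once. Put $\omega(0)=0$ and
\[
\omega(s)=s\exp\sqrt{1+\log(1/s)}\quad(0<s\le1),\qquad
[g]_\omega=\sup_{x\ne y}\frac{|g(x)-g(y)|}{\omega(|x-y|)} .
\]
The modulus $\omega$ lies between $s$ and every power $s^\tau$ with $\tau<1$ (Lemma~\ref{lem:omega}).

\begin{theorem}\label{thm:main}
The group $\Gamma$ admits a faithful action on $[0,1]$ by orientation-preserving $C^1$-diffeomorphisms $f$ with $[f']_\omega<\infty$. In particular, this one action is a faithful $C^{1,\tau}$-action for every $\tau\in(0,1)$.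
\end{theorem}

\begin{corollary}\label{cor:crit}
The critical regularity of $\Gamma$ equals $2$.
\end{corollary}

Indeed, Theorem~\ref{thm:main} gives the lower bound, and the upper bound is the one of Kim and Koberda recalled above. A group $G$ is \emph{fully residually free} if for every finite subset of $G\setminus\{1\}$ some homomorphism from $G$ to a free group kills none of its elements. Free groups have this property (use the identity map), and so does $\mathbb{Z}^n$ (use an integral linear form that vanishes at none of the given vectors).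

\begin{theorem}\label{thm:B}
Let $G$ be a finitely generated fully residually free group. Then $(G\times\mathbb{Z})\ast\mathbb{Z}$ has a faithful action on $[0,1]$ as in Theorem~\ref{thm:main}. If $G$ is nonabelian, then $(G\times\mathbb{Z})\ast\mathbb{Z}$ has no faithful action on $[0,1]$ by $C^1$-diffeomorphisms with Lipschitz derivatives.
\end{theorem}

The existence statements are proved in full below; the last sentence of Theorem~\ref{thm:B} is deduced from Theorem~\ref{thm:KK}.

\subsection*{Where the difficulty lies}
Since $z$ is central in $F_2\times\mathbb{Z}$, the group $F_2$ permutes the components of the open set of points moved by $z$. Suppose that an increasing $h\in F_2$ moves a component $L$ off itself. Then the intervals $h^n(L)$ are pairwise disjoint, their lengths tend to $0$, and on $h^n(L)$ the map $z$ is the conjugate of $z|_L$ by $h^n$. These conjugates must approach the identity at a rate dictated by the lengths, and only $h$, which obeys the same regularity constraint, can make them do so. We call such a configuration a \emph{ladder}.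 For a single ladder and a modulus such as $\omega$ there is room to spare (Example~\ref{ex:one}). But to displace $L$ by a commutator we place ladders inside the rungs of another ladder, and since $F_2$ is not solvable our construction needs an unbounded number of levels (Remark~\ref{rem:solv}). If each level cost a fixed amount of H\"older exponent, no $\tau>0$ would survive, and one would guess that the answer is no. The point of the proof is that the cost of a level can be charged to a different account. The regularity $\omega$ stays fixed; what deteriorates is the \emph{smallness of $z$ on short intervals}, measured on a scale $E_N$ with far more room than regularity requires, and one level costs the passage from $E_{2N+1}$ to $E_N$.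

\subsection*{Outline}
Section~\ref{sec:omega} collects estimates for $\omega$ and a gluing lemma. Section~\ref{sec:t} shows how to adjoin the free generator $t$ by a perturbation argument, and Section~\ref{sec:red} reduces Theorem~\ref{thm:main} to a statement about $F_2\times\mathbb{Z}$ alone (Proposition~\ref{prop:disp}). Section~\ref{sec:ladder} builds ladders and works out the cases of one and two levels; Section~\ref{sec:ind} carries out the induction. Theorem~\ref{thm:B} is proved in Section~\ref{sec:B}. Groups act on the left, $fg$ means $f\circ g$, and a group element and the map by which it acts are usually denoted by the same letter.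

\section{The modulus $\omega$, small diffeomorphisms, and gluing}\label{sec:omega}

\begin{lemma}\label{lem:omega}
\begin{enumerate}
\item[(i)] $\omega$ is continuous and increasing on $[0,1]$, $\omega(1)=e$, and $\omega(s)/s$ is nonincreasing on $(0,1]$.
\item[(ii)] For $s\in[0,1]$ we have $\omega(\min(cs,1))\le c\,\omega(s)$ if $c\ge1$, and $\omega(cs)\ge c\,\omega(s)$ if $0\le c\le1$.
\item[(iii)] For each $\tau<1$ there is $C_\tau$ with $s\le\omega(s)\le C_\tau s^\tau$ on $[0,1]$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $l=\log(1/s)\ge0$. Then $\log\omega=-l+\sqrt{1+l}$ has $l$-derivative at most $-\frac12$, so $\omega$ increases with $s$, while $\omega(s)/s=e^{\sqrt{1+l}}\ge1$ increases with $l$. Also $\log(\omega(s)/s^\tau)=\sqrt{1+l}-(1-\tau)l$ is bounded above. This gives (iii), continuity at $0$, and (i). In (ii), the cases $0<cs\le1$ compare $\omega(cs)/(cs)$ with $\omega(s)/s$, and if $cs>1$ then $\omega(1)\le\omega(s)/s<c\,\omega(s)$.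
\end{proof}

Let $\mathcal{D}$ be the set of orientation-preserving $C^1$-diffeomorphisms $f$ of $[0,1]$ with $[f']_\omega<\infty$.

\begin{lemma}\label{lem:group}
Let $f,g\in\mathcal{D}$ and $\mu=\min f'$. Then
\begin{equation}\label{eq:comp}
[(fg)']_\omega\le\|g'\|_\infty^2\,[f']_\omega+\|f'\|_\infty\,[g']_\omega,\qquad [(f^{-1})']_\omega\le\mu^{-3}[f']_\omega .
\end{equation}
In particular $\mathcal{D}$ is a group.
\end{lemma}

\begin{proof}
The derivative of an increasing diffeomorphism of $[0,1]$ has mean value $1$, so $\|g'\|_\infty\ge1$ and $0<\mu\le1$. From $|g(x)-g(y)|\le\min(\|g'\|_\infty|x-y|,1)$ and Lemma~\ref{lem:omega}(ii) we get $|f'(gx)-f'(gy)|\le\|g'\|_\infty[f']_\omega\,\omega(|x-y|)$; insert this into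
\[
|(fg)'(x)-(fg)'(y)|\le|f'(gx)-f'(gy)|\,g'(x)+f'(gy)\,|g'(x)-g'(y)| .
\]
For the inverse, $(f^{-1})'=1/(f'\circ f^{-1})$. Passing to reciprocals costs a factor $\mu^{-2}$, and composing with the $\mu^{-1}$-Lipschitz map $f^{-1}$ costs a factor $\mu^{-1}$ as above.
\end{proof}

So an action of $\Gamma$ by elements of $\mathcal{D}$ is the same thing as four maps $a,b,z,t\in\mathcal{D}$ with $z$ commuting with $a$ and $b$. We shall build a faithful action by placing infinitely many actions side by side, and for this each piece has to be tangent to the identity at its endpoints and close to the identity.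

\begin{definition}
Let $\delta>0$. A map $f\in\mathcal{D}$ is \emph{$\delta$-small} if $f'(0)=f'(1)=1$ and $[f']_\omega\le\delta$.
\end{definition}

A $\delta$-small map satisfies $|f'-1|\le e\delta$, because $f'(0)=1$ and $\omega\le e$. We record one consequence of \eqref{eq:comp}:
\begin{equation}\label{eq:prod}
\text{if $\delta\le1$, $f$ is $\tfrac\delta8$-small and $\zeta$ is $\tfrac\delta4$-small, then $f\zeta$ is $\delta$-small.}
\end{equation}
Indeed $f'\le1+\frac e8\le2$ and $\zeta'\le1+\frac e4\le2$, so $[(f\zeta)']_\omega\le4\cdot\frac\delta8+2\cdot\frac\delta4=\delta$.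

For an interval $U\subset[0,1]$ let $A_U$ be the increasing affine map of $[0,1]$ onto $\overline U$. The \emph{copy on $U$} of a map $h\colon[0,1]\to[0,1]$ is $A_UhA_U^{-1}$.

\begin{lemma}[Gluing]\label{lem:glue}
Let $(U_i)$ be countably many disjoint nonempty open intervals contained in $(0,1)$, of lengths $\ell_i$, and let $c>0$.
\begin{enumerate}
\item[(i)] If $g=0$ off $\bigcup U_i$ and $|g(x)-g(y)|\le c\,\omega(|x-y|)$ whenever $x,y$ lie in a common $\overline{U_i}$, then $[g]_\omega\le2c$.
\item[(ii)] Let $h_i$ be $C^1$-diffeomorphisms of $[0,1]$ with $h_i'(0)=h_i'(1)=1$ such that, for each $i$, either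
\[
\text{\rm(a) $h_i$ is $C^2$ and $|h_i''|\le c\,\omega(\ell_i)$,}\qquad\text{or}\qquad\text{\rm(b) $[h_i']_\omega\le c\,\ell_i$.}
\]
Let $h$ be the copy of $h_i$ on each $U_i$ and the identity off $\bigcup U_i$. Then $h$ is $2c$-small.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Let $x,y$ lie in no common $\overline{U_i}$. If $x\in U_i$, an endpoint $p$ of $U_i$ lies between $x$ and $y$. It belongs to no $U_j$, so $g(p)=0$ and $|g(x)|\le c\,\omega(|x-p|)\le c\,\omega(|x-y|)$. If $x\notin\bigcup U_i$, then $g(x)=0$. The same holds for $y$, and we add the two bounds.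

(ii) Let $g=h_i'\circ A_{U_i}^{-1}-1$ on $\overline{U_i}$ and $g=0$ elsewhere; this is consistent, since $g$ vanishes at the endpoints. For $x,y\in\overline{U_i}$ put $s=|x-y|\le\ell_i$. In case (a), $|g(x)-g(y)|\le c\,\omega(\ell_i)\,s/\ell_i\le c\,\omega(s)$ because $\omega(s)/s$ is nonincreasing. In case (b), $|g(x)-g(y)|\le c\,\ell_i\,\omega(s/\ell_i)\le c\,\omega(s)$ by Lemma~\ref{lem:omega}(ii). By (i), $[g]_\omega\le2c$, and $g$ is continuous. Since $h$ fixes the endpoints of $U_i$ and $h'=1+g$ on $U_i$, we have $\int_{U_i}g=0$. Hence $\int_0^xg=0$ for $x\notin\bigcup U_i$, and $x+\int_0^xg=h(x)$ for all $x$: off $\bigcup U_i$ both sides equal $x$, and on $U_i$ they agree at the left endpoint and have the same derivative. So $h$ is $C^1$ with $h'=1+g>0$, it fixes $0$ and $1$, and $g(0)=g(1)=0$.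
\end{proof}

Condition (a) is the budget that governs the whole paper: an interval of length $\ell$ can carry the copy of a map whose $C^2$-distance from the identity is of order $\omega(\ell)$.

\section{Adjoining a free generator}\label{sec:t}

We recall the normal form theorem for a free product $A\ast\langle t\rangle$ with $\langle t\rangle\cong\mathbb{Z}$: an element $u$ is nontrivial if and only if it can be written
\begin{equation}\label{eq:nf}
u=g_{k+1}t^{n_k}g_k\cdots g_2t^{n_1}g_1,\qquad k\ge0,\quad g_i\in A,\quad n_i\ne0,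
\end{equation}
with $g_i\neq1$ for $2\le i\le k$, and $g_1\ne1$ if $k=0$. Given an action of $A$ and one word \eqref{eq:nf}, we want a map $t$, close to the identity, for which $u$ moves some point. The natural attempt is to follow a point through the word and to perturb $t$ so that every application of $t^{\pm1}$ sends the point to a new $A$-orbit. The danger is cancellation: in $u=g^{-1}t^{-1}gt$, if $g$ is the identity on an interval containing the support of $t$, then $u=\mathrm{id}$ for every such $t$. The fixed-point hypothesis of the next lemma excludes this.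

\begin{lemma}\label{lem:t}
Let a countable group $A$ act on $[0,1]$ by homeomorphisms. Let $k\ge1$, $g_1,\dots,g_{k+1}\in A$, and let $n_1,\dots,n_k$ be nonzero integers. Let $V_0\subset(0,1)$ be a nonempty open interval and $V_j=g_jV_{j-1}$ for $1\le j\le k$. Assume that any two of $V_1,\dots,V_k$ are equal or disjoint, and that $g_j$ has no fixed point in $V_{j-1}$ for $2\le j\le k$. Then for every $\delta>0$ there is a $C^\infty$-diffeomorphism $t$ of $[0,1]$ with compact support in $O=V_1\cup\dots\cup V_k$ and $\sup|t''|<\delta$ such that $u=g_{k+1}t^{n_k}g_k\cdots t^{n_1}g_1\neq\mathrm{id}$.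
\end{lemma}

\begin{proof}
Let $\mathcal{T}$ be the set of $C^\infty$-diffeomorphisms $t$ of $[0,1]$ with compact support in $O$ and $\sup|t''|<\delta$. The components of $O$ are the distinct intervals among the $V_j$. Each $t\in\mathcal{T}$ is increasing and fixes their endpoints, so it preserves every $V_j$, $1\le j\le k$.

\emph{The trajectory.} Fix $p\in V_0$. Expand each block $t^{n_j}$ into $|n_j|$ steps $t^{\pm1}$, let $n=\sum|n_j|$, and let $e_1,\dots,e_n\in\{\pm1\}$ be the exponents in the order of application; $e_l$ is constant within a block. For $t\in\mathcal{T}$ let $q_l$ be the position of the point before step $l$ and $q_l'=t^{e_l}(q_l)$ its position after. Thus $q_1=g_1p$; $q_{l+1}=q_l'$ if steps $l$ and $l+1$ lie in the same block; $q_{l+1}=g_jq_l'$ if step $l$ ends block $j-1$; and $u(p)=g_{k+1}q_n'$. By induction, the points $q_l,q_l'$ of block $j$ lie in $V_j$. Let $\Omega_0=Ap$ and $\Omega_l=Aq_l'$ be the $A$-orbits. They are countable, $q_l\in\Omega_{l-1}$, and $u(p)\in\Omega_n$. It suffices to prove the following claim for $i=n$, since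 $\Omega_n\ne\Omega_0$ gives $u(p)\neq p$.

\emph{Claim: for $0\le i\le n$ there is $t\in\mathcal{T}$ for which $\Omega_0,\dots,\Omega_i$ are pairwise distinct.} For $i=0$ take $t=\mathrm{id}$. Let $i\ge1$ and let $t\in\mathcal{T}$ make $\Omega_0,\dots,\Omega_{i-1}$ distinct. We want to change the outcome of step $i$ without disturbing the earlier steps, so we first check that step $i$ neither repeats nor reverses an earlier one:
\begin{equation}\label{eq:new}
q_i\ne q_l\quad(l<i),\qquad q_i\ne q_l'\quad(l<i,\ e_l=-e_i).
\end{equation}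
The points $q_i,q_l$ lie in the distinct orbits $\Omega_{i-1},\Omega_{l-1}$. The points $q_i,q_l'$ lie in $\Omega_{i-1},\Omega_l$, which are distinct unless $l=i-1$. If $l=i-1$ and $e_{i-1}=-e_i$, then these two steps belong to different blocks $j-1$ and $j$ with $2\le j\le k$, so $q_i=g_jq_{i-1}'$ with $q'_{i-1}\in V_{j-1}$, and $q_i\ne q_{i-1}'$ because $g_j$ has no fixed point in $V_{j-1}$.

Write $e=e_i$ and $w=t^e(q_i)\in O$. For $l<i$, step $l$ says that $t^e(q_l)=q_l'$ if $e_l=e$, and that $t^e(q_l')=q_l$ if $e_l=-e$; call the right-hand side $r_l$. Applying $t^e$ to \eqref{eq:new} gives $w\ne r_l$ for all $l<i$. Choose a smooth function $\beta$ with compact support in $O\setminus\{r_1,\dots,r_{i-1}\}$ and $\beta(w)=1$. For small $\nu$ the map $\psi_\nu=\mathrm{id}+\nu\beta$ is a diffeomorphism of $[0,1]$, and $\psi_\nu^{\pm1}\to\mathrm{id}$ in $C^2$ as $\nu\to0$. Define $t_\nu$ by $t_\nu^{\,e}=\psi_\nu t^e$, that is, $t_\nu=\psi_\nu t$ if $e=1$ and $t_\nu=t\psi_\nu^{-1}$ if $e=-1$. Then $t_\nu$ has compact support in $O$ and tends to $t$ in $C^2$, so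 $t_\nu\in\mathcal{T}$ for small $\nu$. As $\psi_\nu$ fixes each $r_l$, the relations describing steps $1,\dots,i-1$ hold for $t_\nu$ as well. Hence $q_1,\dots,q_i$ and $q'_1,\dots,q'_{i-1}$ are unchanged, while $q_i'$ becomes $\psi_\nu(w)=w+\nu$. For all but countably many small $\nu$ this point lies outside $\Omega_0\cup\dots\cup\Omega_{i-1}$.
\end{proof}

\section{Reduction to $F_2\times\mathbb{Z}$}\label{sec:red}

Lemma~\ref{lem:t} asks that each syllable $g=hz^m\ne1$ act without fixed points on a prescribed interval. If $h=1$ this means that $z$ has no fixed point there; if $h\ne1$ the simplest guarantee is that $h$ moves the interval off itself. So $z$ and $F_2$ must be active on the same interval, and we are led to the following statement, which is the core of the paper.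

\begin{proposition}\label{prop:disp}
For every finite set $S\subset F_2\setminus\{1\}$ and every $\delta\in(0,1]$ there are an action of $F_2\times\mathbb{Z}$ on $[0,1]$ in which $a,b,z$ are $\delta$-small and a nonempty open interval $L_0\subset(0,1)$ such that $z(L_0)=L_0$, $z$ has no fixed point in $L_0$, and $s(L_0)\cap L_0=\emptyset$ for all $s\in S$.
\end{proposition}

The proof occupies Sections~\ref{sec:ladder} and~\ref{sec:ind}. Here we deduce Theorem~\ref{thm:main}.

\begin{proposition}\label{prop:sep}
For every $u\in\Gamma\setminus\{1\}$ and $\delta\in(0,1]$ there is an action of $\Gamma$ on $[0,1]$ in which $a,b,z,t$ are $\delta$-small and $u\ne\mathrm{id}$.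
\end{proposition}

\begin{proof}
Write $u$ in the form \eqref{eq:nf} with $g_i=h_iz^{m_i}$, $h_i\in F_2$. Put $\gamma_0=1$, $\gamma_i=h_i\cdots h_1$, and apply Proposition~\ref{prop:disp} to $S=\{\gamma_i^{-1}\gamma_j:0\le i,j\le k+1\}\setminus\{1\}$. Let $V_i=\gamma_iL_0$. Then $V_i\cap V_j=\emptyset$ if $\gamma_i\ne\gamma_j$, and $V_i=V_j$ otherwise. Since $z$ is central and preserves $L_0$, we have $g_iV_{i-1}=h_i\gamma_{i-1}z^{m_i}L_0=V_i$.

If $g_i\ne1$, then $g_i$ has no fixed point in $V_{i-1}$. For if $h_i\neq1$, then $\gamma_i\ne\gamma_{i-1}$ and $g_i$ maps $V_{i-1}$ to the disjoint interval $V_i$. If $h_i=1$, then $g_i=z^{m_i}$ with $m_i\ne0$; the increasing map $z$ moves all points of $L_0$ in the same direction, so $z^{m_i}$ has no fixed point in $L_0$, and conjugation by $\gamma_{i-1}$ carries this over to $V_{i-1}$.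

If $k=0$, then $u=g_1\ne1$ moves every point of $V_0$, and we take $t=\mathrm{id}$. If $k\ge1$, take $t$ from Lemma~\ref{lem:t} with $A=F_2\times\mathbb{Z}$. It is the identity near $0$ and $1$, and $|t'(x)-t'(y)|\le\delta|x-y|\le\delta\,\omega(|x-y|)$, so $t$ is $\delta$-small.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Enumerate $\Gamma\setminus\{1\}=\{u_1,u_2,\dots\}$. Let $I_k=(1-2^{1-k},1-2^{-k})$ for $k\ge1$, an interval of length $2^{-k}$, and let $\rho_k$ be the action given by Proposition~\ref{prop:sep} for $u_k$ and $\delta=4^{-k}$. Let each generator $g\in\{a,b,z,t\}$ act as the copy of $\rho_k(g)$ on $I_k$ for every $k$, and as the identity elsewhere. Since $[\rho_k(g)']_\omega\le4^{-k}\le|I_k|$, Lemma~\ref{lem:glue}(ii)(b) with $c=1$ shows that each generator is $2$-small. The map $z$ commutes with $a$ and $b$ on each $I_k$, so we obtain an action of $\Gamma$, by elements of $\mathcal{D}$ in view of Lemma~\ref{lem:group}. It is faithful because $u_k$ acts on $I_k$ as the copy of $\rho_k(u_k)\neq\mathrm{id}$. By Lemma~\ref{lem:omega}(iii),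 $[f']_\tau\le C_\tau[f']_\omega<\infty$ for all $f\in\mathcal{D}$ and $\tau<1$.
\end{proof}

\section{Ladders, and the cases of one and two levels}\label{sec:ladder}

\subsection{A map that climbs a ladder}
We need disjoint intervals $J_n$ ($n\in\mathbb{Z}$) of lengths $\lambda_n$ and a small map $f$ taking $J_n$ affinely onto $J_{n+1}$. Its derivative on $J_n$ is $\sigma_n=\lambda_{n+1}/\lambda_n$. We shall let $f'$ return to $1$ within distance $\lambda_n$ of $J_n$, which requires $|\sigma_n-1|\ll\omega(\lambda_n)$. For the Lipschitz modulus this is impossible: $|\sigma_n-1|\le C\lambda_n$ and $\sum\lambda_n<\infty$ make $\sum|\log\sigma_n|$ converge, so that $\lambda_n$ has a positive limit. For $\omega$ we take $\lambda_n$ barely summable, of order $1/(n\log^2n)$. Then $\sigma_n-1$ is of order $1/n$, while $\omega(\lambda_n)$ is at least of order $e^{\sqrt{\log n}}/(n\log^2n)$, which is much larger and has a rapidly divergent sum.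

\begin{lemma}[Ladder]\label{lem:ladder}
Let $\delta\in(0,1]$. There are an integer $R\ge100$ and $c\ge\frac12$ such that the numbers $a_n=|n|+R$, $Q_n=\log a_n$, $\lambda_n=c/(a_nQ_n^2)$ $(n\in\mathbb{Z})$ have the following properties.
\begin{enumerate}
\item[(i)] $\sum_n3\lambda_n=1$; $\lambda_n$ depends only on $|n|$ and decreases with $|n|$; $\lambda_{n+1}\le\frac54\lambda_n$; and $\log(1/\lambda_n)\le4Q_n$.
\item[(ii)] For every integer $M\ge0$ there is $b>0$ with $\sum_{k=M}^{n-1}\omega(\lambda_k)\ge b\,e^{\sqrt{Q_n}/2}$ for all $n>M$.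
\item[(iii)] There are pairwise disjoint closed intervals $J_n\subset(0,1)$ of length $\lambda_n$ and a $\frac\delta8$-small map $f$ with $f|_{J_n}=B_{n+1}B_n^{-1}$ for all $n$, where $B_n=A_{J_n}$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $h(a)=1/(a\log^2a)$, a decreasing function on $[99,\infty)$. For an integer $R\ge100$ define $c$ by $\sum3\lambda_n=1$. Since $\sum_nh(a_n)\le2\int_{R-1}^\infty h=2/\log(R-1)\le\frac12$, we have $c\ge\frac12$. Thus $\lambda_n\ge\frac12h(a_n)$, and Lemma~\ref{lem:omega}(ii) and $\log(1/h(a_n))\ge Q_n$ give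
\begin{equation}\label{eq:wl}
\omega(\lambda_n)\ge\tfrac12\,\omega(h(a_n))\ge\frac{e^{\sqrt{Q_n}}}{2a_nQ_n^2}.
\end{equation}
Let $\sigma_n=\lambda_{n+1}/\lambda_n$. For $a\ge99$ we have $|(\log h)'(a)|=\frac1a+\frac2{a\log a}\le\frac2a$, and $a_{n+1}=a_n\pm1$, so $|\log\sigma_n|\le\frac2{a_n-1}\le\frac3{a_n}$ and $|\sigma_n-1|\le\frac6{a_n}\le\frac14$. By \eqref{eq:wl}, $12|\sigma_n-1|/\omega(\lambda_n)\le144\,Q_n^2e^{-\sqrt{Q_n}}$. This bound does not involve $c$, it tends to $0$ as $Q_n\to\infty$, and $Q_n\ge\log R$. Fix $R$ so large that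
\begin{equation}\label{eq:sigma}
12|\sigma_n-1|\le\tfrac\delta{16}\,\omega(\lambda_n)\qquad(n\in\mathbb{Z}).
\end{equation}

(i) It remains to note that $Q_n>4$, so $\log(1/\lambda_n)\le\log2+Q_n+2\log Q_n\le4Q_n$.

(ii) The left side is positive, so finitely many $n$ are handled by making $b$ small. Let $n\ge\max(2M,R)$. There are $\lfloor n/2\rfloor\ge n/3$ integers $k\in[n/2,n)$, all of them $\ge M$. They satisfy $a_n/2\le a_k\le a_n$, hence $\sqrt{Q_k}\ge\sqrt{Q_n-\log2}\ge\sqrt{Q_n}-1$. By \eqref{eq:wl} and $n\ge a_n/2$, the sum is at least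
\[
\frac n3\cdot\frac{e^{\sqrt{Q_n}-1}}{2a_nQ_n^2}\ge\frac{e^{\sqrt{Q_n}-1}}{12\,Q_n^2},
\]
and this exceeds $e^{\sqrt{Q_n}/2}$ for large $n$.

(iii) Let $c_n=\sum_{k<n}3\lambda_k$. The intervals $[c_n,c_{n+1}]$ have length $3\lambda_n$ and tile $(0,1)$; let $J_n$ be the closed middle third of $[c_n,c_{n+1}]$. On the two outer thirds $f'$ has to go from $1$ to $\sigma_n$ \emph{with mean value $\sigma_n$}, so that thirds are mapped onto thirds. For this we use $\chi(\xi)=4\xi-3\xi^2$, which satisfies $\chi(0)=0$, $\chi(1)=1$, $\int_0^1\chi=1$, $0\le\chi\le\frac43$ and $|\chi'|\le4$ on $[0,1]$. Define $g(0)=g(1)=0$, and on $[c_n,c_{n+1}]$ let $g$ equal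
\[
(\sigma_n-1)\,\chi\Big(\frac{x-c_n}{\lambda_n}\Big),\qquad\sigma_n-1,\qquad(\sigma_n-1)\,\chi\Big(\frac{c_{n+1}-x}{\lambda_n}\Big)
\]
on the left, middle and right third. Then $g(c_n)=0$, $|g|\le\frac43\cdot\frac14=\frac13$, and $g$ is Lipschitz on $[c_n,c_{n+1}]$ with constant $4|\sigma_n-1|/\lambda_n$. For $x,y\in[c_n,c_{n+1}]$, Lemma~\ref{lem:omega}(i) and \eqref{eq:sigma} give
\[
|g(x)-g(y)|\le12|\sigma_n-1|\,\frac{|x-y|}{3\lambda_n}\le12|\sigma_n-1|\,\frac{\omega(|x-y|)}{\omega(3\lambda_n)}\le\frac\delta{16}\,\omega(|x-y|),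
\]
so $[g]_\omega\le\frac\delta8$ by Lemma~\ref{lem:glue}(i). Let $f(x)=\int_0^x(1+g)$. This is a $C^1$ map with $f'=1+g\ge\frac23$. The integral of $1+g$ over each third of $[c_n,c_{n+1}]$ is $\sigma_n\lambda_n=\lambda_{n+1}$. Therefore $f(c_n)=\sum_{k<n}3\lambda_{k+1}=c_{n+1}$, $f(1)=1$, and $f(J_n)=J_{n+1}$, with constant derivative on $J_n$.
\end{proof}

\subsection{Damping by conjugation}
Suppose that $z$ commutes with $f$ and equals $B_0kB_0^{-1}$ on $J_0$ for a $C^1$-diffeomorphism $k\ne\mathrm{id}$ of $[0,1]$ fixing $0$ and $1$. Then $z=f^nzf^{-n}=B_nkB_n^{-1}$ on $J_n$, so $z'$ takes on every $J_n$ all the values of $k'$, which is not constant. As $J_n$ shrinks to the point $1$, $z'$ cannot be continuous at $1$. The climbing map must therefore differ from $f$ by maps of the rungs that push $z$ toward the identity by conjugation. The affine group of the line does this: conjugating a translation by $u\mapsto e^{-\theta}u$ shrinks the translation length by $e^{-\theta}$. We transport it to $(0,1)$ by a coordinate $u$ for which both flows are tangent to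 the identity at the endpoints. The coordinate has to blow up fast: with $u=-1/x$ near $0$ the dilation is generated by $x\,\partial_x$, whose flow has derivative $e^\theta\ne1$ at $0$ and cannot be glued to the identity.

\begin{lemma}\label{lem:flows}
There are smooth flows $X^\varepsilon,Y^\theta$ $(\varepsilon,\theta\in\mathbb{R})$ on $[0,1]$ and a constant $C_0\ge1$ such that
\begin{enumerate}
\item[(i)] $X^\varepsilon$ has no fixed point in $(0,1)$ for $\varepsilon\ne0$;
\item[(ii)] $Y^\theta X^\varepsilon Y^{-\theta}=X^{\varepsilon e^{-\theta}}$;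
\item[(iii)] all $X^\varepsilon,Y^\theta$ have derivative $1$ at $0$ and $1$, and $|(X^\varepsilon)''|\le C_0|\varepsilon|$, $|(Y^\theta)''|\le C_0|\theta|$ for $|\varepsilon|,|\theta|\le1$.
\end{enumerate}
\end{lemma}

\begin{proof}
Take a smooth $u\colon(0,1)\to\mathbb{R}$ with $u'>0$, $u=-e^{1/x}$ on $(0,\frac14]$ and $u=e^{1/(1-x)}$ on $[\frac34,1)$; it is a diffeomorphism onto $\mathbb{R}$. Let $X=\partial_u=(1/u')\,\partial_x$ and $Y=-u\,\partial_u=-(u/u')\,\partial_x$. Near $0$ we have $u'=x^{-2}e^{1/x}$, so $X=x^2e^{-1/x}\partial_x$ and $Y=x^2\partial_x$; near $1$ we get $X=(1-x)^2e^{-1/(1-x)}\partial_x$ and $Y=-(1-x)^2\partial_x$. Both fields extend smoothly to $[0,1]$ and vanish at $0,1$ together with their first derivatives. In the coordinate $u$ the flows are $X^\varepsilon(u)=u+\varepsilon$ and $Y^\theta(u)=e^{-\theta}u$, which gives (i), and $u\mapsto e^\theta u\mapsto e^\theta u+\varepsilon\mapsto u+\varepsilon e^{-\theta}$ gives (ii). At a zero $p$ of a vector field $v\,\partial_x$ the time-$s$ map has derivative $e^{sv'(p)}$, here $1$. Finally,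 the second $x$-derivative of each flow is a smooth function of time and $x$ on $[-1,1]\times[0,1]$ that vanishes at time $0$; the mean value theorem in the time variable gives $C_0$.
\end{proof}

\begin{example}[One level]\label{ex:one}
We construct commuting $\delta$-small maps $x,z$ and an interval $L_0$, preserved by $z$ without fixed points, with $x^m(L_0)\cap L_0=\emptyset$ for all $m\neq0$. Take the ladder of Lemma~\ref{lem:ladder}. On $J_n$ let $\zeta$ be the copy of $Y^{\theta_n}$ and $z$ the copy of $X^{\varepsilon_n}$, with $\varepsilon_n>0$; both are the identity elsewhere. Put $x=f\zeta$, so that $x|_{J_n}=B_{n+1}Y^{\theta_n}B_n^{-1}$. On $J_{n+1}$ the map $xzx^{-1}$ is the copy of $Y^{\theta_n}X^{\varepsilon_n}Y^{-\theta_n}=X^{\varepsilon_ne^{-\theta_n}}$, so $x$ and $z$ commute exactly when $\varepsilon_{n+1}=\varepsilon_ne^{-\theta_n}$. By Lemma~\ref{lem:glue}(ii)(a), Lemma~\ref{lem:flows}(iii) and \eqref{eq:prod}, $x$ and $z$ are $\delta$-small provided that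
\[
C_0|\theta_n|\le\tfrac\delta8\,\omega(\lambda_n),\qquad C_0\,\varepsilon_n\le\tfrac\delta2\,\omega(\lambda_n),\qquad|\theta_n|\le1,\qquad\varepsilon_n\le1 .
\]
The first inequality limits the damping available at each step, and the second says how much damping has to accumulate. We spend the whole budget on making $\varepsilon_n$ decrease with $|n|$: let $\kappa=\delta/(16C_0)$, $\Theta_n=\kappa\sum_{0\le k<|n|}\omega(\lambda_k)$, $\theta_n=\Theta_{n+1}-\Theta_n$ and $\varepsilon_n=\varepsilon e^{-\Theta_n}$ with $0<\varepsilon\le1$. Then $\theta_n=\kappa\,\omega(\lambda_n)$ for $n\ge0$, and $|\theta_n|=\kappa\,\omega(\lambda_{n+1})\le2\kappa\,\omega(\lambda_n)$ for $n<0$, so the first inequality holds, and $|\theta_n|\le2\kappa e\le1$. For $n\ne0$, Lemma~\ref{lem:ladder}(i),(ii) with $M=0$ give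
\[
\log\frac{\varepsilon_n}{\omega(\lambda_n)}\le\log\varepsilon-\kappa b\,e^{\sqrt{Q_n}/2}+4Q_n ,
\]
and $4Q-\kappa b\,e^{\sqrt Q/2}$ is bounded above, so the second inequality holds for all $n$ once $\varepsilon$ is small. Take $L_0$ to be the interior of $J_0$; then $x^m(L_0)\subset J_m$. With the Lipschitz budget $|\theta_n|\le C\lambda_n$ the total damping would be bounded and $\varepsilon_n$ would not tend to $0$.
\end{example}

\begin{example}[Two levels]\label{ex:two}
Let $F_2=\langle x_1,x_2\rangle$ and $s=x_1^{-1}x_2x_1x_2^{-1}$. If $x_1$ climbs a ladder and $x_2$ preserves every rung, then $s$ returns $J_0$ to itself, so the displacement has to take place inside $J_0$. Let $x',z'$ be maps as in Example~\ref{ex:one}, where $z'$ is the copy of $X^{\varepsilon_L}$ on each rung $L$ of an inner ladder. Let $x_2$ be the copy of $x'$ on $J_1$ and the identity elsewhere, let $z$ be the copy of $z'$ on $J_0$ and on $J_1$, and let $x_1=B_1B_0^{-1}$ on $J_0$ (Figure~\ref{fig:two}). Then $x_2^{-1}=\mathrm{id}$ on $J_0$, and $s$ acts on $J_0$ as $B_0B_1^{-1}\cdot B_1x'B_1^{-1}\cdot B_1B_0^{-1}=B_0x'B_0^{-1}$,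 which displaces the copy of an inner rung.

Two features of the general case appear. First, no damping is allowed between $J_0$ and $J_1$, and $x_2$ is a rescaled copy of $x'$, so by Lemma~\ref{lem:glue}(ii)(b) $x'$ must be $\delta'$-small with $\delta'\le\delta\lambda_1/2$. This is harmless because only finitely many rungs are involved. Second, on the remaining rungs $z$ is determined by commutation with $x_1$, and it must be damped on each interval $B_n(L)$ separately. If $|L|=\ell$, this interval has length $\lambda_n\ell$, so the damping accumulated by rung $n$ is only $\Theta_n(\ell)=\kappa\sum_{1\le k<|n|}\omega(\lambda_k\ell)$. Suppose that all we knew were the bound $\varepsilon_L\le\delta'\omega(\ell)$ that regularity requires. To recover such a bound one level up we would need $\delta'\omega(\ell)e^{-\Theta_n(\ell)}\le\delta\,\omega(\lambda_n\ell)$ for all $n$ and arbitrarily small $\ell$. For fixed $n$ and $\ell\to0$ we have $\Theta_n(\ell)\to0$ and $\omega(\lambda_n\ell)/\omega(\ell)\to\lambda_n$, so this forces $\delta'\le\delta\lambda_n$ for all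 $n$, which is absurd. On short inner intervals damping acts too slowly, and $\varepsilon_L$ has to be much smaller than $\omega(\ell)$ from the start.
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[>=stealth,scale=0.95]
\draw (0,0) -- (12,0);
\draw (0,-0.1) -- (0,0.1) (12,-0.1) -- (12,0.1);
\node[below] at (0,-0.1) {$0$};
\node[below] at (12,-0.1) {$1$};
\draw[line width=2.5pt] (1.2,0) -- (1.7,0) (2.9,0) -- (3.7,0) (5.3,0) -- (6.5,0) (8.1,0) -- (8.9,0) (10.1,0) -- (10.6,0);
\node[below] at (1.45,-0.05) {$J_{-2}$};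
\node[below] at (3.3,-0.05) {$J_{-1}$};
\node[below] at (5.9,-0.05) {$J_0$};
\node[below] at (8.5,-0.05) {$J_1$};
\node[below] at (10.35,-0.05) {$J_2$};
\draw[->] (1.55,0.15) to[bend left=40] (3.2,0.15);
\draw[->] (3.4,0.15) to[bend left=40] (5.8,0.15);
\draw[->] (6.0,0.15) to[bend left=40] node[above] {$x_1$} (8.4,0.15);
\draw[->] (8.6,0.15) to[bend left=40] (10.25,0.15);
\draw[dashed] (8.1,0) -- (5,-2.2) (8.9,0) -- (12,-2.2);
\draw (5,-2.2) -- (12,-2.2);
\draw[line width=2.5pt] (5.7,-2.2) -- (6,-2.2) (6.7,-2.2) -- (7.2,-2.2) (8.1,-2.2) -- (8.9,-2.2) (9.8,-2.2) -- (10.3,-2.2) (11,-2.2) -- (11.3,-2.2);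
\draw[->] (7.0,-2.05) to[bend left=40] (8.4,-2.05);
\draw[->] (8.6,-2.05) to[bend left=40] node[above] {$x_2$} (10.0,-2.05);
\node[below] at (8.5,-2.25) {$B_1(L)$};
\end{tikzpicture}
\caption{Two levels (not to scale; both ladders are bi-infinite). The map $x_1$ climbs the outer ladder $(J_n)$. Every $J_n$ contains a copy of an inner ladder, on whose rungs $z$ acts without fixed points. The map $x_2$ climbs the inner ladder in $J_1$ (magnified) and is the identity elsewhere, so $x_1^{-1}x_2x_1x_2^{-1}$ climbs the inner ladder in $J_0$.}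
\label{fig:two}
\end{figure}

\section{The induction on levels}\label{sec:ind}

\subsection{A scale of smallness that survives one level}
How small must $\varepsilon_L$ be? Write $P=1+\log(1/\ell)$ and $Q=Q_n$. By Lemma~\ref{lem:omega}(ii) and Lemma~\ref{lem:ladder}(ii) the accumulated damping is at least of order $\ell\,e^{\sqrt Q/2}=e^{1-P+\sqrt Q/2}$, which is enormous as soon as $\sqrt Q\ge4P$. Until then we count on no damping at all, and the initial smallness must absorb the shrinking factor $\lambda_n\ge e^{-4Q}$ with $Q$ up to $16P^2$. A scale that is stable under replacing $P$ by a multiple of $P^2$ is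
\[
E_N(s)=\exp\big(-(1+\log(1/s))^N\big)\qquad(0<s\le1,\ N\ge1).
\]
Note that $E_N(s)\le E_1(s)=s/e\le\omega(s)$.

\begin{lemma}\label{lem:damp}
Let $\delta\in(0,1]$, let $(\lambda_n)$ be as in Lemma~\ref{lem:ladder}, let $\kappa>0$, and let $N\ge1$, $M\ge0$ be integers. For $n\in\mathbb{Z}$ and $\ell\in(0,1]$ put
\[
\Theta_n(\ell)=\kappa\sum_{M\le k<|n|}\omega(\lambda_k\ell),
\]
which is $0$ for $|n|\le M$. Then there is $\delta'\in(0,\delta\lambda_M/2]$ such that
\begin{equation}\label{eq:damp}
\delta'E_{2N+1}(\ell)\,e^{-\Theta_n(\ell)}\le\delta\,E_N(\lambda_n\ell)\qquad\text{for all }n\in\mathbb{Z},\ \ell\in(0,1].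
\end{equation}
\end{lemma}

\begin{proof}
Let $P=1+\log(1/\ell)\ge1$ and $Q=Q_n>4$. Since $1+\log(1/(\lambda_n\ell))\le P+4Q$, taking logarithms shows that \eqref{eq:damp} follows from
\[
(P+4Q)^N-P^{2N+1}-\Theta_n(\ell)\le\log(\delta/\delta'),
\]
so it suffices to bound the left side above by a constant independent of $n$ and $\ell$.

If $|n|\le M$, the left side is at most $(P+4Q_M)^N-P^{2N+1}$, which is bounded above on $P\ge1$.

If $|n|>M$ and $\sqrt Q\ge4P$, then $P\le Q$ and $\ell=e^{1-P}\ge e^{-\sqrt Q/4}$. By Lemma~\ref{lem:omega}(ii) and Lemma~\ref{lem:ladder}(ii), $\Theta_n(\ell)\ge\kappa\ell\sum_{M\le k<|n|}\omega(\lambda_k)\ge\kappa b\,\ell\,e^{\sqrt Q/2}\ge\kappa b\,e^{\sqrt Q/4}$. The left side is at most $(5Q)^N-\kappa b\,e^{\sqrt Q/4}$, which is bounded above.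

If $|n|>M$ and $\sqrt Q<4P$, then $P+4Q\le65P^2$, and the left side is at most $65^NP^{2N}-P^{2N+1}$, which is bounded above.
\end{proof}

\subsection{Good actions}
Example~\ref{ex:two} shows what the induction has to carry: all ranks, since passing to a rung replaces the generators by their conjugates; the exact form of $z$ on \emph{every} component of its support, so that it can be damped there; and the bound by $E_N$. Let $F_r$ ($r\ge0$) be free on $x_1,\dots,x_r$, and let $z$ generate $\mathbb{Z}$.

\begin{definition}\label{def:good}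
Let $\delta\in(0,1]$, $N\ge1$, and let $S\subset F_r\setminus\{1\}$ be finite. An action of $F_r\times\mathbb{Z}$ on $[0,1]$ by homeomorphisms is \emph{$(\delta,N)$-good for $S$} if
\begin{enumerate}
\item[(G1)] each $x_j$ is $\delta$-small;
\item[(G2)] there are a nonempty countable family $\mathcal{L}$ of disjoint nonempty open intervals $L\subset(0,1)$ and numbers $0<\varepsilon_L\le\delta E_N(|L|)$ such that $z$ is the copy of $X^{\varepsilon_L}$ on each $L\in\mathcal{L}$ and the identity off $\bigcup\mathcal{L}$;
\item[(G3)] there is $L_0\in\mathcal{L}$ with $s(L_0)\cap L_0=\emptyset$ for all $s\in S$.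
\end{enumerate}
\end{definition}

Any map $z$ of the form (G2) is $2C_0\delta$-small, by Lemma~\ref{lem:glue}(ii)(a) and $|(X^{\varepsilon_L})''|\le C_0\delta E_N(|L|)\le C_0\delta\,\omega(|L|)$. It preserves $L_0$ and has no fixed point there. Hence an action of $F_2\times\mathbb{Z}$ that is $(\delta/2C_0,1)$-good for $S$ has all the properties required in Proposition~\ref{prop:disp}, and that proposition follows from the next one.

\begin{proposition}\label{prop:good}
For all $r\ge0$, all finite $S\subset F_r\setminus\{1\}$, all $\delta\in(0,1]$ and all integers $N\ge1$, there is an action of $F_r\times\mathbb{Z}$ that is $(\delta,N)$-good for $S$.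
\end{proposition}

\begin{proof}
We use induction on the total reduced word length $T(S)=\sum_{s\in S}|s|$, for all $r,\delta,N$ simultaneously. If $T(S)=0$, then $S=\emptyset$; let $F_r$ act trivially, $\mathcal{L}=\{(0,1)\}$ and $z=X^{\delta E_N(1)}$. Let $T(S)>0$, and number the generators so that $x_1^{\pm1}$ occurs in the reduced form of some $s_0\in S$.

\emph{Step 1: the inner problem.} Let $\varphi\colon F_r\to\mathbb{Z}$ be given by $\varphi(x_1)=1$ and $\varphi(x_j)=0$ for $j\ge2$. The generator $x_1$ will climb a ladder and the others will preserve the rungs, so elements with $\varphi(s)\ne0$ will displace $J_0$, and only $S'=S\cap\ker\varphi$ needs care. Write $s\in\ker\varphi$ in reduced form as $x_1^{k_0}w_1x_1^{k_1}\cdots w_mx_1^{k_m}$ with each $w_i\in\{x_j^{\pm1}:j\ge2\}$ and $\sum k_i=0$. With $p_i=k_i+\dots+k_m$ we have $-p_1=k_0$, $p_i-p_{i+1}=k_i$ and $p_m=k_m$, so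
\begin{equation}\label{eq:rewrite}
s=\prod_{i=1}^m x_1^{-p_i}w_i\,x_1^{p_i},\qquad m=|s|-\sum|k_i| .
\end{equation}
Choose $M\ge0$ with $|p_i|\le M$ for all exponents arising from elements of $S'$; this is where finiteness of $S$ is used. Let $K$ be the free group on symbols $y_{j,n}$ ($2\le j\le r$, $|n|\le M$) and $\pi\colon K\to F_r$ the homomorphism with $\pi(y_{j,n})=x_1^{-n}x_jx_1^n$. By \eqref{eq:rewrite} each $s\in S'$ equals $\pi(\tilde s)$ for a word $\tilde s\in K$ of length at most $m\le|s|$, and $\tilde s\ne1$ because $s\neq1$. Let $\tilde S=\{\tilde s:s\in S'\}$. Then $T(\tilde S)<T(S)$, because either $s_0\notin S'$ or $|\tilde s_0|<|s_0|$.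

\emph{Step 2: constants.} Take the ladder $\lambda_n,J_n,B_n,f$ of Lemma~\ref{lem:ladder} for $\delta$, put $\kappa=\delta/(16C_0)$, and let $\Theta_n$ and $\delta'$ be as in Lemma~\ref{lem:damp}. Only now do we invoke the induction hypothesis: let $\rho'$ be an action of $K\times\mathbb{Z}$ that is $(\delta',2N+1)$-good for $\tilde S$, with data $\mathcal{L}',\varepsilon_L,L_0'$, and let $z'=\rho'(z)$. This order of choices is possible because \eqref{eq:damp} holds for every $\ell$, whatever the lengths of the intervals in $\mathcal{L}'$ turn out to be.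

\emph{Step 3: the damping maps.} For $n\in\mathbb{Z}$ and $L\in\mathcal{L}'$ let $\theta_{n,L}=\Theta_{n+1}(|L|)-\Theta_n(|L|)$. Let $\eta_n$ and $H_n$ be the bijections of $[0,1]$ that are the copies of $Y^{\theta_{n,L}}$ and of $Y^{\Theta_n(|L|)}$, respectively, on each $L\in\mathcal{L}'$, and the identity elsewhere. Then
\[
H_{n+1}=\eta_nH_n\quad(n\in\mathbb{Z}),\qquad H_n=\mathrm{id}\quad(|n|\le M).
\]
For $n\ge0$, $\theta_{n,L}$ is $0$ or $\kappa\,\omega(\lambda_n|L|)$. For $n<0$ we have $|n+1|=|n|-1$, so $\theta_{n,L}$ is $0$ or $-\kappa\,\omega(\lambda_{n+1}|L|)$, and $\omega(\lambda_{n+1}|L|)\le\frac54\omega(\lambda_n|L|)$ by Lemmas~\ref{lem:ladder}(i) and~\ref{lem:omega}(ii). In all cases $|\theta_{n,L}|\le2\kappa\,\omega(\lambda_n|L|)\le2\kappa e\le1$. Let $\zeta=B_n\eta_nB_n^{-1}$ on each $J_n$ and $\zeta=\mathrm{id}$ elsewhere. Since $B_nA_L=A_{B_n(L)}$, the map $\zeta$ is the copy of $Y^{\theta_{n,L}}$ on $B_n(L)$, an interval of length $\lambda_n|L|$, and the identity off the union of these disjoint intervals. As $|(Y^{\theta_{n,L}})''|\le2C_0\kappa\,\omega(\lambda_n|L|)=\frac\delta8\,\omega(\lambda_n|L|)$,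 Lemma~\ref{lem:glue}(ii)(a) shows that $\zeta$ is $\frac\delta4$-small.

\emph{Step 4: the action.} Define
\begin{itemize}
\item $x_1=f\zeta$, so that $x_1|_{J_n}=B_{n+1}\eta_nB_n^{-1}$;
\item for $j\ge2$: $x_j=B_n\,\rho'(y_{j,n})B_n^{-1}$ on $J_n$ for $|n|\le M$, and $x_j=\mathrm{id}$ elsewhere;
\item $z=B_nH_nz'H_n^{-1}B_n^{-1}$ on $J_n$ for all $n\in\mathbb{Z}$, and $z=\mathrm{id}$ elsewhere.
\end{itemize}
On $J_{n+1}$ we compute
\[
x_1zx_1^{-1}=B_{n+1}\eta_nH_n\,z'\,H_n^{-1}\eta_n^{-1}B_{n+1}^{-1}=B_{n+1}H_{n+1}z'H_{n+1}^{-1}B_{n+1}^{-1}=z,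
\]
and the complement of $\bigcup J_n$ is $x_1$-invariant and fixed pointwise by $z$. So $x_1$ commutes with $z$. Let $j\ge2$. Both $x_j$ and $z$ preserve every $J_n$ and fix the complement of $\bigcup J_n$ pointwise. For $|n|\le M$ they are the copies on $J_n$ of $\rho'(y_{j,n})$ and $z'$, because $H_n=\mathrm{id}$, and these commute; for $|n|>M$, $x_j=\mathrm{id}$ on $J_n$. As $F_r$ is free, we have an action of $F_r\times\mathbb{Z}$ by bijections, and the verification of (G1) and (G2) shows that the generators are diffeomorphisms.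

\emph{(G1).} The map $x_1$ is $\delta$-small by \eqref{eq:prod}. For $j\ge2$ and $|n|\le M$ we have $[\rho'(y_{j,n})']_\omega\le\delta'\le\frac\delta2\lambda_M\le\frac\delta2\lambda_n$, so $x_j$ is $\delta$-small by Lemma~\ref{lem:glue}(ii)(b).

\emph{(G2).} Let $\mathcal{L}=\{B_n(L):n\in\mathbb{Z},\ L\in\mathcal{L}'\}$. On $B_n(L)$ the map $z$ is the copy of $Y^\Theta X^{\varepsilon_L}Y^{-\Theta}=X^{\varepsilon_Le^{-\Theta}}$ with $\Theta=\Theta_n(|L|)$, and by \eqref{eq:damp}
\[
0<\varepsilon_Le^{-\Theta}\le\delta'E_{2N+1}(|L|)\,e^{-\Theta}\le\delta E_N(\lambda_n|L|)=\delta E_N(|B_n(L)|).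
\]
Since $z'$ and $H_n$ are the identity off $\bigcup\mathcal{L}'$, the map $z$ is the identity off $\bigcup\mathcal{L}$.

\emph{(G3).} Let $L_0=B_0(L_0')$. We have $x_1(J_n)=J_{n+1}$ and $x_j(J_n)=J_n$ for $j\ge2$, so $s(J_0)=J_{\varphi(s)}$, which is disjoint from $J_0$ if $s\in S\setminus S'$. Next, $x_1\circ B_nH_nB_0^{-1}=B_{n+1}H_{n+1}B_0^{-1}$ for all $n\in\mathbb{Z}$ and $H_0=\mathrm{id}$, so $x_1^n|_{J_0}=B_nH_nB_0^{-1}$ by induction upward and downward from $n=0$. For $|n|\le M$ this is $B_nB_0^{-1}$, so on $J_0$
\[
\pi(y_{j,n})=x_1^{-n}x_jx_1^n=B_0B_n^{-1}\cdot B_n\rho'(y_{j,n})B_n^{-1}\cdot B_nB_0^{-1}=B_0\,\rho'(y_{j,n})B_0^{-1}.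
\]
Hence $\pi(w)$ acts on $J_0$ as the copy of $\rho'(w)$ for every $w\in K$. For $s\in S'$ this gives $s(L_0)=B_0(\rho'(\tilde s)L_0')$, which is disjoint from $L_0$.
\end{proof}

This completes the proof of Proposition~\ref{prop:disp}, and with it the proof of Theorem~\ref{thm:main}.

\begin{remark}\label{rem:solv}
Say that the action in the base case has $0$ levels, and that an action built in the inductive step from one with $d-1$ levels has $d$ levels. In an action with $d$ levels the $d$-th derived subgroup $F_r^{(d)}$ acts trivially. Indeed, by \eqref{eq:rewrite} the group $\ker\varphi$ is generated by the elements $x_1^{-n}x_jx_1^n$ with $j\ge2$ and $n\in\mathbb{Z}$. They preserve every rung, are the identity off $\bigcup J_m$, and act on $J_0$ through the copy of $\rho'(K)$ (trivially if $|n|>M$). By induction $(\ker\varphi)^{(d-1)}$ acts trivially on $J_0$, hence on $J_m=x_1^m(J_0)$ since it is normal in $F_r$, and it contains $F_r^{(d)}$. As $F_2$ is not solvable, the number of levels is unbounded as $S$ varies. This is why the induction cannot afford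 a fixed loss of regularity per level.
\end{remark}

\section{Fully residually free groups}\label{sec:B}

We use three textbook facts: subgroups of free groups are free; every finitely generated free group embeds in $F_2$; and $F_2$ is Hopfian, that is, every surjective endomorphism of $F_2$ is injective. We also use a consequence of the normal form \eqref{eq:nf}: if $A_0\le A$ and $m\ge1$, then the natural map $A_0\ast\mathbb{Z}\to A\ast\langle t\rangle$ sending the generator of $\mathbb{Z}$ to $t^m$ takes expressions of the form \eqref{eq:nf} to expressions of the same form, so it is injective.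

\begin{proof}[Proof of Theorem~\ref{thm:B}]
\emph{Existence.} Let $\Sigma$ be a finite generating set of $G$ and $\Gamma_G=(G\times\langle z\rangle)\ast\langle t\rangle$. The gluing argument in the proof of Theorem~\ref{thm:main} applies to the countable group $\Gamma_G$ once we have the analogue of Proposition~\ref{prop:sep}: for $u\in\Gamma_G\setminus\{1\}$ and $\delta\in(0,1]$ there is an action of $\Gamma_G$ in which all elements of $\Sigma\cup\{z,t\}$ are $\delta$-small and $u\ne\mathrm{id}$. (The relations of $\Gamma_G$ hold on each interval $I_k$, hence for the glued maps.)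

Write $u$ in the form \eqref{eq:nf} with $g_i=h_iz^{m_i}$, $h_i\in G$. Since $G$ is fully residually free, one homomorphism to a free group kills none of the nontrivial $h_i$; it is essential that a single homomorphism serves all syllables. Its image is a finitely generated free group, so we obtain $\alpha\colon G\to F_2$ with $\alpha(h_i)\ne1$ whenever $h_i\ne1$. The induced homomorphism $\bar\alpha\colon\Gamma_G\to\Gamma$ with $z\mapsto z$ and $t\mapsto t$ sends each $g_i\ne1$ to $\alpha(h_i)z^{m_i}\neq1$, so $\bar\alpha(u)$ is again of the form \eqref{eq:nf} and is nontrivial. Apply Proposition~\ref{prop:sep} to $\bar\alpha(u)$ with a constant $\delta_0\le\min(\delta,\frac16)$ and pull the action back by $\bar\alpha$. Then $u\ne\mathrm{id}$, and $z,t$ are $\delta$-small.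

Since $\Sigma$ is finite, there is $m\ge1$, independent of $\delta_0$, such that each $\alpha(\sigma)$, $\sigma\in\Sigma$, is a word of length at most $m$ in $a^{\pm1},b^{\pm1}$. As $e\delta_0\le\frac12$, the derivatives of $a,b$ lie in $[\frac12,2]$. So do those of $a^{-1},b^{-1}$, and all four letters are $8\delta_0$-small by \eqref{eq:comp}. If $w$ is a word of length $i-1$ and $g$ a letter, then $w'\le2^{i-1}$ and \eqref{eq:comp} gives $[(wg)']_\omega\le4[w']_\omega+2^{i-1}\cdot8\delta_0$. Thus words of length at most $m$ are $C(m)\delta_0$-small, where $C(0)=0$ and $C(i)=4C(i-1)+2^{i+2}$. Taking $\delta_0\le\delta/C(m)$ makes every $\sigma\in\Sigma$ act by a $\delta$-small map.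

\emph{Nonexistence.} Let $x,y\in G$ not commute, and let $\alpha$ be a homomorphism to a free group with $\alpha([x,y])\ne1$. The group $\langle\alpha(x),\alpha(y)\rangle$ is free, nonabelian and generated by two elements, so it has rank $2$. The surjection from $F_2$ onto it given by $a\mapsto\alpha(x)$, $b\mapsto\alpha(y)$ is injective because $F_2$ is Hopfian, and it factors through $a\mapsto x$, $b\mapsto y$. Hence $\langle x,y\rangle\cong F_2$ and $\Gamma$ embeds in $\Gamma_G$.

Suppose that $\Gamma_G$, and hence $\Gamma$, acts faithfully on $[0,1]$ by $C^1$-diffeomorphisms with Lipschitz derivatives. The action need not preserve orientation, but squares do. The elements $a^2,b^2$ freely generate a free group of rank two, so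
\[
\langle a^2,b^2,z^2,t^2\rangle=\big(\langle a^2,b^2\rangle\times\langle z^2\rangle\big)\ast\langle t^2\rangle\cong\Gamma .
\]
This subgroup acts faithfully by orientation-preserving diffeomorphisms whose derivatives are Lipschitz, hence of bounded variation. The group $F_2$ is not virtually metabelian: a subgroup of finite index contains $a^n,b^n$ for some $n\ge1$, and these generate a nonabelian free group, which is not solvable. This contradicts Theorem~\ref{thm:KK} with $H=F_2$ and $M=[0,1]$.
\end{proof}

For $G=F_2$ the second part of Theorem~\ref{thm:B} contains the upper bound in Corollary~\ref{cor:crit}: if $k+\tau>2$ with $\tau<1$, then $k\ge2$, and a $C^2$-diffeomorphism of $[0,1]$ has Lipschitz derivative. The same remark with $k=2$, $\tau=0$ shows that the supremum defining the critical regularity of $\Gamma$ is not attained.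

\begin{thebibliography}{9}

\bibitem{KK}
S.-h.~Kim and T.~Koberda,
\emph{Free products and the algebraic structure of diffeomorphism groups},
J.~Topology \textbf{11} (2018).

\bibitem{KKR}
S.-h.~Kim, T.~Koberda and C.~Rivas,
\emph{Direct products, overlapping actions, and critical regularity},
arXiv:2010.05722 (2020).

\end{thebibliography}
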